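# Mathias–Prikry forcings of tall summable ideals: when are two of them equivalent?

## 1. Finite sets that transfer one summable ideal to another

Attach to every $w\in\omega$ a finite nonempty set $E_w\subseteq\omega$. Such a family turns a set $A\subseteq\omega$ into the set of indices that $A$ touches,
$$\beta(A)=\{w\in\omega: E_w\cap A\neq\emptyset\}.$$
This lecture is about families for which $\beta$ carries one ideal to another, in the following sense.

Throughout, ideals and filters are on $\omega$ and proper; ideals contain all finite sets, filters contain all cofinite sets. Ideals on other countably infinite sets are moved to $\omega$ by a bijection. We write $n=\{0,\dots,n-1\}$, and $\mathcal I^*=\{\omega\setminus A:A\in\mathcal I\}$ is the dual filter of $\mathcal I$.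

**Definition.** An ideal $\mathcal I$ is *summable* if there is $\mu\colon\omega\to[0,\infty)$ with $\sum_n\mu(n)=\infty$ and $\mathcal I=\{A\subseteq\omega:\sum_{n\in A}\mu(n)<\infty\}$. It is *tall* if every infinite $X\subseteq\omega$ has an infinite subset in $\mathcal I$.

A summable ideal given by $\mu$ is tall iff $\mu(n)\to0$. If $\mu(n)\to 0$, choose in $X$ infinitely many points $x_0<x_1<\cdots$ with $\mu(x_k)\le2^{-k}$. If $\mu\ge\varepsilon>0$ on an infinite set $X$, then every infinite subset of $X$ has infinite mass. So for $0<a\le1$ the weight $\mu_a(n)=(n+1)^{-a}$ gives a tall summable ideal, which we call $\mathcal I_a$.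

From now on $\mathcal I,\mathcal J$ are tall summable ideals with weights $\mu,\nu$, and $\mu(A)=\sum_{n\in A}\mu(n)$, $\nu(A)=\sum_{n\in A}\nu(n)$. For a single point we also write $\mu(n)$, $\nu(n)$.

**Definition.** $\mathcal J\preccurlyeq\mathcal I$ if there are finite nonempty sets $E_w\subseteq\omega$ ($w\in\omega$) such that

* (a) $A\in\mathcal I$ implies $\beta(A)\in\mathcal J$;
* (b) for every $B\in\mathcal J$ there is $A\in\mathcal I$ with $A\cap E_w\neq\emptyset$ for all $w\in B$, that is, $B\subseteq\beta(A)$.

So (a) says that a set small for $\mathcal I$ touches few $E_w$, and (b) says that few $E_w$ can all be hit by a set small for $\mathcal I$.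

**Example 1.** $E_w=\{w\}$ shows $\mathcal I\preccurlyeq\mathcal I$. For $\mathcal I=\mathcal J=\mathcal I_1$ the sets $E_w=\{w,w+1\}$ work too. Indeed $\beta(A)=A\cup\{e-1:e\in A,\ e\ge1\}$, and the weight of $e-1$ is $1/e\le 2/(e+1)$, so (a) holds; for (b) take $A=B$.

**Example 2.** $\mathcal I_1\preccurlyeq\mathcal I_{1/2}$. Put $h(w)=(w+1)^2-1$ and $E_w=\{h(w)\}$. Then $\mu_{1/2}(h(w))=(w+1)^{-1}=\mu_1(w)$ and $h$ is injective, so $\mu_1(\beta(A))=\mu_{1/2}(A\cap h[\omega])$ and $\mu_{1/2}(h[B])=\mu_1(B)$. Both (a) and (b) follow.

**Example 3.** Try the same trick to get $\mathcal I_{1/2}\preccurlyeq\mathcal I_1$. The points $w$ with $j^2\le w+1<(j+1)^2$ have $\mu_{1/2}$-weight in $(1/(j+1),1/j]$, so one sends them all to the point $j-1$, of $\mu_1$-weight $1/j$. There are $2j+1$ of them, so together they have mass more than $(2j+1)/(j+1)\ge 3/2$. Hence $\mu_{1/2}(\beta(A))=\infty$ for every infinite $A\in\mathcal I_1$, and (a) fails. There is too much mass of weight about $1/j$ on the left for the available mass on the right. Section 6 shows that no choice of $E_w$ repairs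 this.

**Remark.** It suffices to have finite nonempty $E_w$ for $w$ in some $Y\in\mathcal J^*$, with (a) for $\{w\in Y:E_w\cap A\ne\emptyset\}$ and (b) for $B\subseteq Y$. Put $E_w=\{0\}$ for $w\notin Y$. Then $\beta(A)$ grows by a subset of $\omega\setminus Y\in\mathcal J$, and in (b) one takes $A$ for $B\cap Y$ and adds $0$ to it.

## 2. Mathias–Prikry forcing and the equivalence problem

For a filter $\mathcal F$ the *Mathias–Prikry forcing* $\mathbb M(\mathcal F)$ is the set of pairs $(s,F)$ with $s\in[\omega]^{<\omega}$, $F\in\mathcal F$, where $(t,E)\le(s,F)$ iff $s\sqsubseteq t$ (that is, $s=t\cap n$ for some $n$), $E\subseteq F$ and $t\setminus s\subseteq F$. For a poset $P$, $\mathrm{RO}(P)$ is the complete Boolean algebra into which $P$ densely embeds (order preserving, incompatibility preserving, with dense image; injectivity is not required). Forcings $P,Q$ are *equivalent*, $P\sim Q$, if $\mathrm{RO}(P)\cong\mathrm{RO}(Q)$.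

David Chodounský, Osvaldo Guzmán and Michael Hrušák, in "Mathias–Prikry and Laver type forcing; Summable ideals, coideals, and $+$-selective filters", arXiv:1501.02400 (2015), pose this question: are $\mathbb M(\mathcal I^*)$ and $\mathbb M(\mathcal J^*)$ equivalent whenever $\mathcal I$ and $\mathcal J$ are tall summable ideals?

The first thing one would try for a negative answer is to find a new object that one forcing adds and the other cannot add. This is blocked. It is known that for tall summable $\mathcal I,\mathcal J$ the algebra $\mathrm{RO}(\mathbb M(\mathcal I^*))$ is completely embedded in $\mathrm{RO}(\mathbb M(\mathcal J^*))$, and by symmetry conversely. So every generic extension by either forcing contains a generic filter for the other. (This fact is not used in the proofs below.) One has to exploit that a *single* Boolean algebra contains both posets densely, and the families $E_w$ are what can be read off from such an algebra.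

For $r>0$ let $G_\mu(r)=\sum\{\mu(n):\mu(n)\ge r\}$, which is finite by tallness. It decreases as $r$ grows.

**Theorem A.** If $\mathbb M(\mathcal I^*)\sim\mathbb M(\mathcal J^*)$, then there is $K$ with $G_\nu(r)\le K(1+G_\mu(r/K))$ for all $r>0$, and symmetrically. Hence the $\mathbb M(\mathcal I_a^*)$, $0<a\le1$, are pairwise inequivalent.

So the answer is no; for instance $\mathbb M(\mathcal I_1^*)\not\sim\mathbb M(\mathcal I_{1/2}^*)$, for the weights $1/(n+1)$ and $1/\sqrt{n+1}$.

**Theorem B.** (1) $\mathcal J\preccurlyeq\mathcal I$ iff $\mathbb M(\mathcal I^*)\times\mathbb M(\mathcal J^*)\sim\mathbb M(\mathcal I^*)$. (2) $\mathbb M(\mathcal I^*)\sim\mathbb M(\mathcal J^*)$ iff $\mathcal I\preccurlyeq\mathcal J$ and $\mathcal J\preccurlyeq\mathcal I$.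

**Theorem C.** There are tall summable ideals $\mathcal I_S$ ($S\in[\omega]^\omega$) with $\mathcal I_{S'}\preccurlyeq\mathcal I_S$ iff $S'\setminus S$ is finite. So $\mathbb M(\mathcal I_S^*)\sim\mathbb M(\mathcal I_{S'}^*)$ iff $S\triangle S'$ is finite.

Theorem A needs Sections 3–6. The converse construction, which gives Theorem B, is in Sections 7 and 8. Section 9 proves Theorem C, and Section 10 contains a counting criterion for $\preccurlyeq$ and a homogeneity statement.

## 3. Conditions with side sets in the ideal, and the generic real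

It is convenient to forget end-extension and to keep the forbidden set instead of the allowed one. For an ideal $\mathcal I$ (tallness and summability play no role in this section) let $M(\mathcal I)$ be the set of pairs $(a,A)$ with $a\in[\omega]^{<\omega}$ and $A\in\mathcal I$, ordered by
$$(a',A')\le(a,A)\iff a\subseteq a',\quad A\subseteq A',\quad (a'\setminus a)\cap A=\emptyset .$$

**Equivalence with $\mathbb M(\mathcal I^*)$.** The pairs with $A\supseteq\max a+1$ are dense in $M(\mathcal I)$ (enlarge $A$ by a finite set; read $\max\emptyset+1=0$). The pairs $(s,F)$ with $F\cap(\max s+1)=\emptyset$ are dense in $\mathbb M(\mathcal I^*)$. The map $(a,A)\mapsto(a,\omega\setminus A)$ is an order isomorphism between these dense sets: for such $F$, the relations $s\subseteq t$ and $t\setminus s\subseteq F$ give $s=t\cap(\max s+1)$, so $s\sqsubseteq t$, and the remaining clauses correspond literally. Hence $M(\mathcal I)\sim\mathbb M(\mathcal I^*)$, and we work with $M(\mathcal I)$ from now on.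

Two immediate observations. First, $M(\mathcal I)\times M(\mathcal J)\cong M(\mathcal I\oplus\mathcal J)$, where $\mathcal I\oplus\mathcal J$ is the ideal on the disjoint union $\omega\sqcup\omega$ whose members have their first part in $\mathcal I$ and their second part in $\mathcal J$; it is tall summable if $\mathcal I,\mathcal J$ are. Second, $M^\circ(\mathcal I)=\{(d,D)\in M(\mathcal I):d\subseteq D\}$ is dense, since $(a,A\cup a)\le(a,A)$.

Let $G$ be $M(\mathcal I)$-generic and $x=\bigcup\{a:(a,A)\in G\}$.

**(3.1)** $(a,A)\in G$ iff $a\subseteq x$ and $x\cap A\subseteq a$.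

**Proof.** (⇒) Clearly $a\subseteq x$. If $n\in x\cap A$, take $(a',A')\in G$ with $n\in a'$ and a common extension $(a'',A'')\in G$ of $(a,A)$ and $(a',A')$. Then $n\in a''\cap A$, and $(a''\setminus a)\cap A=\emptyset$, so $n\in a$.

(⇐) By density $G$ contains some $(a',A')$ that is below $(a,A)$ or incompatible with it. In the first case $(a,A)\in G$. In the second case $(a\cup a',A\cup A')$ is not a common extension, so one of two things happens. Either $(a'\setminus a)\cap A\ne\emptyset$, which contradicts $x\cap A\subseteq a$ because $a'\subseteq x$. Or $(a\setminus a')\cap A'\neq\emptyset$, which is impossible because $a\subseteq x$ and, by (⇒), $x\cap A'\subseteq a'$. $\square$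

**(3.2)** For each ground model $A\in\mathcal I$ the set $x\cap A$ is finite, since the conditions $(a,A')$ with $A'\supseteq A$ are dense and (3.1) applies.

The dense subset $M^\circ(\mathcal I)$ has the same generic reals, and (3.1) holds for its conditions and its generic filter $G\cap M^\circ(\mathcal I)$.

## 4. Killing, uniform sets and good conditions

Suppose $M(\mathcal I)\sim M(\mathcal J)$. Let $\mathbb B$ be a complete Boolean algebra into which both posets densely embed. Write $[a|A]$ and $\langle u|B\rangle$ for the images of $(a,A)\in M(\mathcal I)$ and $(u,B)\in M(\mathcal J)$, and let $\dot x$ and $\dot z$ be the two generic reals. By (3.1),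
$$[a|A]=[\![a\subseteq\dot x,\ \dot x\cap A\subseteq a]\!],\qquad \langle u|B\rangle=[\![u\subseteq\dot z,\ \dot z\cap B\subseteq u]\!]. \tag{4.1}$$
Hence $[a|A]\wedge[a|A']=[a|A\cup A']$ and $\langle u|B\rangle\wedge\langle u|B'\rangle=\langle u|B\cup B'\rangle$. All these elements are nonzero, and each of the two families is dense in $\mathbb B\setminus\{0\}$.

We want finite sets $E_w$ witnessing $\mathcal J\preccurlyeq\mathcal I$. The obvious choice is to let $E_w$ be the set of $e$ for which $e\in\dot x$ is possible together with $w\in\dot z$. This fails already for $\mathcal I=\mathcal J$ and $\dot z=\dot x$: the condition $(\{w,e\},\emptyset)$ shows that every $e$ is possible, so $E_w=\omega$. The remedy is to ask whether $e\in\dot x$ stays possible *however large a side set we impose*.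

**Definition.** Let $u$ be finite and $b\in\mathbb B$. Then *$u$ kills $b$* if $\langle u|B\rangle\wedge b=0$ for some $B\in\mathcal J$; such a $B$ is a *witness*. The set $u$ is *$m$-uniform* if $u$ kills $[\![\dot x\cap A\neq\emptyset]\!]$ for all $A\in\mathcal I$ with $A\cap m=\emptyset$, and *uniform* if it is $m$-uniform for some $m$. A pair $(u,B)\in M(\mathcal J)$ is *good* if every finite $u'\supseteq u$ with $(u'\setminus u)\cap B=\emptyset$ is uniform.

The same words are used with the two sides exchanged: a finite $a$ kills $b$ if $[a|A]\wedge b=0$ for some $A\in\mathcal I$; it is $l$-uniform if it kills $[\![\dot z\cap C\ne\emptyset]\!]$ for all $C\in\mathcal J$ with $C\cap l=\emptyset$; and $(a,A)$ is good if every finite $a'\supseteq a$ with $(a'\setminus a)\cap A=\emptyset$ is uniform.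

Four simple facts are used all the time.

* The elements killed by $u$ are closed downward and under finite joins (take the union of the witnesses).
* No $u$ kills $1$, since $\langle u|B\rangle\neq0$.
* If $u$ kills $b$ with witness $B$, $u\subseteq u'$ and $(u'\setminus u)\cap B=\emptyset$, then $u'$ kills $b$ with the same witness, since $\langle u'|B\rangle\le\langle u|B\rangle$.
* If $u$ is $m$-uniform, it is $m'$-uniform for all $m'\ge m$.

**Example 4.** Let $\mathcal I=\mathcal J$ and $\dot z=\dot x$. If $A\in\mathcal I$ is disjoint from $u$, then $u$ kills $[\![\dot x\cap A\neq\emptyset]\!]$ with witness $A$. So every $u$ is $(\max u+1)$-uniform. If $e\in u$ then $u$ does not kill $[\![e\in\dot x]\!]$, because $\langle u|B\rangle\le[\![e\in\dot x]\!]$ for all $B$. Thus the set of $e$ for which $\{w\}$ does not kill $[\![e\in\dot x]\!]$ is exactly $\{w\}$, which is the right $E_w$.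

So one is tempted to let $E_w$ be the set of $e$ such that $\{w\}$ does not kill $[\![e\in\dot x]\!]$, and to prove (a) like this: given $A\in\mathcal I$, take a witness $B$ to the fact that $\emptyset$ kills $[\![\dot x\cap(A\setminus m)\ne\emptyset]\!]$; for $w\notin B$ the set $\{w\}$ kills it too, so $E_w$ misses $A\setminus m$. This argument needs $\emptyset$ to be uniform, and that is where it stops.

**Example 5.** *The empty set need not be uniform.* Let $\mathcal I=\mathcal J$ be any tall summable ideal. Fix an infinite $A^*\in\mathcal I$. Since $\mu(\omega\setminus A^*)=\infty$, we can choose pairwise disjoint finite sets $C_n\subseteq(n,\infty)\setminus A^*$ with $\mu(C_n)\ge1$, and then sets $A_n\subseteq A^*\cap(n,\infty)$ with $|A_n|=|C_n|$. Let $\sigma_n$ be the permutation of $(n,\infty)$ that exchanges $A_n$ and $C_n$ along a bijection and fixes all other points.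

Let $\Delta$ be the set of $(a,A)\in M(\mathcal I)$ with $a\neq\emptyset$ and $A\supseteq\min a+1$. It is dense: if $a=\emptyset$, pick $n\notin A$ and pass to $(\{n\},A\cup(n+1))$; otherwise enlarge $A$ by $\min a+1$. Within $\Delta$, extending a condition does not change $n=\min a$. So
$$(a,A)\mapsto\big(\{n\}\cup\sigma_n[a\setminus\{n\}],\ (n+1)\cup\sigma_n[A\setminus(n+1)]\big)$$
is an order automorphism of $\Delta$ (each $\sigma_n$ moves only finitely many points, hence preserves $\mathcal I$). Consequently $\dot z=\{n\}\cup\sigma_n[\dot x\setminus\{n\}]$, with $n=\min\dot x$, is the generic real of a second dense copy of $M(\mathcal I)$ in $\mathbb B=\mathrm{RO}(M(\mathcal I))$.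

Now $\emptyset$ is not $m$-uniform for any $m$, as $A^*\setminus m$ shows. Let $B\in\mathcal I$. Only finitely many of the disjoint sets $C_n$, each of mass at least $1$, can be contained in $B$. So there are $n\ge m$, $n\notin B$, and $c\in C_n\setminus B$. The condition $\langle\{n,c\}|B\cup(n+1)\rangle\le\langle\emptyset|B\rangle$ forces $\min\dot z=n$ and $c\in\dot z$, so $\sigma_n^{-1}(c)\in\dot x$, and this point lies in $A_n\subseteq A^*\setminus m$.

On the other hand, $(\{n\},n+1)$ is good. Let $u\supseteq\{n\}$ be finite with $u\cap(n+1)=\{n\}$, and let $m>n$ exceed all points of $\sigma_n^{-1}[u\setminus\{n\}]$. For $A\in\mathcal I$ with $A\cap m=\emptyset$ use the witness $B=(n+1)\cup\sigma_n[A]$. Under $\langle u|B\rangle$ we have $\min\dot z=n$; if $e\in\dot x\cap A$, then $\sigma_n(e)\in\dot z\cap B\subseteq u$, so $e<m$, a contradiction.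

So one should first pass to a good condition. The next lemma says that this is always possible.

**Lemma 1.** The set of $\langle u|B\rangle$ with $(u,B)$ good is dense in $\mathbb B$; likewise for $[a|A]$.

**Proof.** The second claim is the first with the two sides exchanged, so we prove the first.

**Step 1: non-uniformity is witnessed by sets of tiny mass.** We claim: if $u$ is not uniform, then for each $k$ there is $A\in\mathcal I$ with $A\cap k=\emptyset$ and $\mu(A)\le2^{-k}$ such that $u$ does not kill $[\![\dot x\cap A\neq\emptyset]\!]$. By tallness take $m\ge k$ with $\mu(n)\le2^{-k}$ for all $n\ge m$. As $u$ is not $m$-uniform, there is $A'\in\mathcal I$ with $A'\cap m=\emptyset$ such that $u$ does not kill $[\![\dot x\cap A'\neq\emptyset]\!]$. Write $A'$ as a finite union of singletons and a tail of mass at most $2^{-k}$. Then $[\![\dot x\cap A'\ne\emptyset]\!]$ is the finite join of the values $[\![\dot x\cap A\neq\emptyset]\!]$ over the pieces $A$. Since killed elements are closed under finite joins, for some piece it is not killed; every piece has mass at most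 $2^{-k}$ and is disjoint from $k$.

**Step 2: one set that diagonalizes all non-uniform $u$.** If all finite sets are uniform, every pair is good. Otherwise list the non-uniform finite sets as $(u_k)_{k\in\omega}$, each repeated infinitely often. Choose $A_k$ as in Step 1 for $u_k$ and $k$, and let $A=\bigcup_kA_k$. Then $\mu(A)\le2$, so $A\in\mathcal I$.

**Step 3: a good condition below a given one.** Let $\langle u_*|B_*\rangle$ be given. By (3.2), $\bigvee_n[\![\dot x\cap A\subseteq n]\!]=1$, so there is $n$ with $\langle u_*|B_*\rangle\wedge[\![\dot x\cap A\subseteq n]\!]\ne0$. Pick $\langle u|B\rangle$ below this. Suppose $u'\supseteq u$ is finite, $(u'\setminus u)\cap B=\emptyset$ and $u'$ is not uniform. Then $u'=u_k$ for some $k\ge n$. Since $A_k\subseteq A$ and $A_k\cap n=\emptyset$,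
$$\langle u'|B\rangle\le\langle u|B\rangle\le[\![\dot x\cap A\subseteq n]\!]\le[\![\dot x\cap A_k=\emptyset]\!].$$
So $u_k$ kills $[\![\dot x\cap A_k\neq\emptyset]\!]$ with witness $B$, contrary to the choice of $A_k$. Hence $(u,B)$ is good. $\square$

## 5. From a common Boolean algebra to the sets $E_w$

**Proposition 1.** If $M(\mathcal I)\sim M(\mathcal J)$, then $\mathcal J\preccurlyeq\mathcal I$ (and, by symmetry, $\mathcal I\preccurlyeq\mathcal J$).

**Proof.** Keep the notation of Section 4.

**Step 1: choose a good condition on each side.** The aim is that a finite $u$ is uniform for $\dot x$, while every possible initial part $v$ of $\dot x$ is uniform for $\dot z$.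

Fix a good $(a_0,A_0)\in M(\mathcal I)$ and then a good $(u,B)\in M(\mathcal J)$ with $\langle u|B\rangle\le[a_0|A_0]$. The set $u$ is $m$-uniform for some $m>\max a_0$. Let
$$\mathcal V=\{v\subseteq m:\ u\text{ does not kill }[\![\dot x\cap m=v]\!]\}.$$
For $v\subseteq m$ with $v\notin\mathcal V$ let $B_v$ be a witness, and put $B_1=B\cup\bigcup_{v\notin\mathcal V}B_v\in\mathcal J$.

Let $v\in\mathcal V$. Then $0\neq\langle u|B\rangle\wedge[\![\dot x\cap m=v]\!]\le[a_0|A_0]$. So it is possible that $\dot x\cap m=v$ while $a_0\subseteq\dot x$ and $\dot x\cap A_0\subseteq a_0$. As $a_0\subseteq m$, this gives $a_0\subseteq v$ and $(v\setminus a_0)\cap A_0=\emptyset$. Since $(a_0,A_0)$ is good, $v$ is uniform. There are finitely many such $v$, so we can choose $l>\max u$ such that every $v\in\mathcal V$ is $l$-uniform. Let $Y=\omega\setminus(B_1\cup l)\in\mathcal J^*$.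

**Step 2: define $E_w$ for $w\in Y$ and see that it is finite.** Let $u_w=u\cup\{w\}$. As $w\notin B$ and $(u,B)$ is good, $u_w$ is $m_w$-uniform for some $m_w\ge m$. Since $u_w$ does not kill $1=\bigvee_{v\subseteq m}[\![\dot x\cap m=v]\!]$, there is $v(w)\subseteq m$ such that $u_w$ does not kill $[\![\dot x\cap m=v(w)]\!]$. Moreover $v(w)\in\mathcal V$: for $v\notin\mathcal V$ we have $w\notin B_v$, so $u_w$ inherits from $u$ that it kills $[\![\dot x\cap m=v]\!]$. Let
$$E_w=\{e\ge m:\ u_w\text{ does not kill }[\![\dot x\cap m=v(w),\ e\in\dot x]\!]\}.$$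
If $e\ge m_w$, then $\{e\}\cap m_w=\emptyset$, so $u_w$ kills $[\![e\in\dot x]\!]$. Hence $E_w\subseteq[m,m_w)$ is finite.

**Step 3: property (a).** Let $A\in\mathcal I$. Since $u$ is $m$-uniform, it kills $[\![\dot x\cap(A\setminus m)\neq\emptyset]\!]$ with some witness $B_A\in\mathcal J$. If $w\in Y\setminus B_A$, then $u_w$ kills it too. For $e\in A$ with $e\ge m$, the element $[\![\dot x\cap m=v(w),\ e\in\dot x]\!]$ lies below it, so $e\notin E_w$. Thus $\{w\in Y:E_w\cap A\neq\emptyset\}\subseteq B_A\in\mathcal J$.

**Step 4: property (b).** Let $C\in\mathcal J$, $C\subseteq Y$. Then $C\cap l=\emptyset$, so each $v\in\mathcal V$ kills $[\![\dot z\cap C\neq\emptyset]\!]$: there is $A_v\in\mathcal I$ with $[v|A_v]\wedge[\![\dot z\cap C\neq\emptyset]\!]=0$. Let $A_C=\bigcup_{v\in\mathcal V}A_v\in\mathcal I$. We claim that $A_C\cap E_w\neq\emptyset$ for all $w\in C$.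

Suppose not, and put $v=v(w)$. By $m_w$-uniformity $u_w$ kills $[\![\dot x\cap(A_C\setminus m_w)\neq\emptyset]\!]$. It also kills $[\![\dot x\cap m=v,\ e\in\dot x]\!]$ for each of the finitely many $e\in A_C\cap[m,m_w)$, since these are not in $E_w$. So it kills $[\![\dot x\cap m=v,\ \dot x\cap(A_C\setminus m)\neq\emptyset]\!]$, which lies below the join of these elements. As $u_w$ does not kill $[\![\dot x\cap m=v]\!]$, it does not kill
$$b=[\![\dot x\cap m=v,\ \dot x\cap(A_C\setminus m)=\emptyset]\!].$$
But $b$ says that $v\subseteq\dot x$ and $\dot x\cap A_C\subseteq v$, so $b\le[v|A_C]\le[v|A_v]\le[\![w\notin\dot z]\!]$, because $v\in\mathcal V$ and $w\in C$. Since $\langle u_w|\emptyset\rangle\le[\![w\in\dot z]\!]$, the set $u_w$ kills $b$ with witness $\emptyset$. This is a contradiction.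

**Step 5: the sets are nonempty.** For $w\in Y$ apply Step 4 to $C=\{w\}$: the set $E_w$ meets $A_C$, so $E_w\neq\emptyset$. By the Remark in Section 1, $\mathcal J\preccurlyeq\mathcal I$. $\square$

## 6. Mass estimates and the proof of Theorem A

Property (a) is qualitative. Now we make it quantitative: away from a set in $\mathcal J$, each point $e$ touches only $\nu$-mass $O(\mu(e))$ of indices. In Example 3 exactly this was violated.

**Proposition 2.** Let $(E_w)$ witness $\mathcal J\preccurlyeq\mathcal I$. There are $K$ and $Y'\in\mathcal J^*$ with $\nu(\beta(\{e\})\cap Y')\le K\mu(e)$ for all $e\in\omega$. In particular $\nu(w)\le K\mu(e)$ whenever $w\in Y'$ and $e\in E_w$. Moreover, after increasing $K$,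
$$G_\nu(r)\le K\big(1+G_\mu(r/K)\big)\quad\text{for all } r>0 .$$

**Proof.** **Step 1: a uniform version of (a).** We show that there are $\varepsilon\in(0,1)$ and $n$ such that $\nu(\beta(A))\le1$ for all finite $A\subseteq[n,\infty)$ with $\mu(A)\le\varepsilon$.

Otherwise choose recursively finite sets $A_k$ with $\mu(A_k)\le2^{-k-1}$ and $\nu(\beta(A_k))>1$, and finite $C_k\subseteq\beta(A_k)$ with $\nu(C_k)>1$, such that
$$\min A_k>\max\bigcup\{E_w:w\in C_0\cup\dots\cup C_{k-1}\}\qquad(k\ge1).$$
This is possible because the union on the right is finite. If $j<k$ and $w\in C_j$, then $E_w\cap A_k=\emptyset$, so $w\notin\beta(A_k)$. Hence the $C_k$ are pairwise disjoint. For $A=\bigcup_kA_k$ we have $\mu(A)\le1$, so $A\in\mathcal I$, but $\nu(\beta(A))\ge\sum_k\nu(C_k)=\infty$. This contradicts (a).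

**Step 2: collect the points that touch too much, and discard what they touch.** By tallness increase $n$ so that $\mu(e)\le\varepsilon/2$ for $e\ge n$. Let $K=4/\varepsilon$. Recursively for $e=n,n+1,\dots$ put
$$e\in D\iff \nu\big(\beta(\{e\})\setminus\beta(D\cap e)\big)\ge K\mu(e).$$
Each $e\in D$ adds at least $K\mu(e)$ of new $\nu$-mass, so $\nu(\beta(D\cap k))\ge K\mu(D\cap k)$ for all $k$.

By induction on $k$ we get $\mu(D\cap k)\le\varepsilon/4$. If this holds for $k$, then $\mu(D\cap(k+1))\le\varepsilon/4+\varepsilon/2\le\varepsilon$, so Step 1 gives $K\mu(D\cap(k+1))\le\nu(\beta(D\cap(k+1)))\le1$, that is, $\mu(D\cap(k+1))\le1/K=\varepsilon/4$. In particular $\nu(\beta(D\cap k))\le1$ for all $k$, and so $\nu(\beta(D))=\sup_k\nu(\beta(D\cap k))\le1$. Also $\nu(\beta(\{0,\dots,n-1\}))<\infty$ by (a). Put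
$$Y'=\omega\setminus\big(\beta(D)\cup\beta(\{0,\dots,n-1\})\big)\in\mathcal J^*.$$
If $e<n$ or $e\in D$, then $\beta(\{e\})\cap Y'=\emptyset$. Otherwise $e\ge n$, $e\notin D$, and $\nu(\beta(\{e\})\cap Y')\le\nu(\beta(\{e\})\setminus\beta(D\cap e))<K\mu(e)$. If $w\in Y'$ and $e\in E_w$, then $w\in\beta(\{e\})\cap Y'$, so $\nu(w)\le K\mu(e)$.

**Step 3: sum over the heavy points.** Let $w\in Y'$ with $\nu(w)\ge r$. As $E_w\neq\emptyset$, pick $e\in E_w$; then $\mu(e)\ge\nu(w)/K\ge r/K$. So $\{w\in Y':\nu(w)\ge r\}\subseteq\bigcup\{\beta(\{e\})\cap Y':\mu(e)\ge r/K\}$, which has $\nu$-mass at most $K\,G_\mu(r/K)$. Hence $G_\nu(r)\le\nu(\omega\setminus Y')+K\,G_\mu(r/K)$ with $\nu(\omega\setminus Y')<\infty$. Increase $K$ to at least $\nu(\omega\setminus Y')$; this only increases $G_\mu(r/K)$, and the first two claims stay true. $\square$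

**Proof of Theorem A.** If $\mathbb M(\mathcal I^*)\sim\mathbb M(\mathcal J^*)$, then $M(\mathcal I)\sim M(\mathcal J)$, so $\mathcal J\preccurlyeq\mathcal I$ and $\mathcal I\preccurlyeq\mathcal J$ by Proposition 1, and Proposition 2 gives both inequalities.

Now compute $G_{\mu_a}$. Let $0<r\le1$ and $N=\lfloor r^{-1/a}\rfloor\ge1$, so that $\frac12r^{-1/a}\le N\le r^{-1/a}$ and $G_{\mu_a}(r)=\sum_{j=1}^Nj^{-a}$. If $0<a<1$, this sum lies between $N\cdot N^{-a}=N^{1-a}$ and $\int_0^Nt^{-a}\,dt=N^{1-a}/(1-a)$. Hence
$$2^{-(1-a)}\,r^{-(1-a)/a}\le G_{\mu_a}(r)\le\tfrac1{1-a}\,r^{-(1-a)/a}. \tag{6.1}$$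
For $a=1$ we have $G_{\mu_1}(r)\le1+\log N\le1+\log(1/r)$.

Let $0<a<b\le1$. Then $(1-a)/a>(1-b)/b\ge0$. Suppose $G_{\mu_a}(r)\le K(1+G_{\mu_b}(r/K))$ for all $r>0$; we may increase $K$ and assume $K\ge1$. As $r\to0$, the left side is at least a positive constant times $r^{-(1-a)/a}$. The right side is at most a constant times $1+r^{-(1-b)/b}$ if $b<1$, and at most $K(2+\log(K/r))$ if $b=1$. This is a contradiction. So $\mathcal I_a\not\preccurlyeq\mathcal I_b$, and $\mathbb M(\mathcal I_a^*)\not\sim\mathbb M(\mathcal I_b^*)$. $\blacksquare$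

This answers the question of Section 2 in the negative. The remaining sections show that $\preccurlyeq$ captures equivalence exactly.

## 7. Quotients of projections, and absorbing a Cohen real

Write $\mathbb C=2^{<\omega}$ for Cohen forcing. To go from $\mathcal J\preccurlyeq\mathcal I$ back to forcing we use three standard facts.

**Fact 1.** Let $\pi\colon P\to Q$ be a projection: order preserving, $\pi(1)=1$, and for $q\le\pi(p)$ there is $p'\le p$ with $\pi(p')\le q$. Then $P\sim Q*\dot R$, where $R=\{p\in P:\pi(p)\in H\}$ with the order of $P$, and $H$ is the $Q$-generic filter.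

**Proof.** Map $p$ to $(\pi(p),\check p)$. This is order preserving. If $(q,\dot r)$ is a common extension of the images of $p_1,p_2$, strengthen $q$ to decide $\dot r=p$; then $p\le p_1,p_2$. For density, let $(q,\dot r)$ be given and strengthen $q$ to decide $\dot r=p$. Then $q$ forces $\pi(p)\in H$, so some $q'$ is below both $q$ and $\pi(p)$. Take $p'\le p$ with $\pi(p')\le q'$; then $(\pi(p'),\check p')\le(q,\dot r)$. $\square$

**Fact 2.** In the separative quotient, $p$ and $q$ are identified if every extension of $p$ is compatible with $q$ and vice versa; passing to this quotient does not change $\mathrm{RO}$. An atomless forcing (below each condition there are two incompatible ones) with countable separative quotient is equivalent to $\mathbb C$. In particular $\mathbb C\times\mathbb C\sim\mathbb C$.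

**Fact 3.** Products and two-step iterations respect $\sim$ in each coordinate; $Q*\check{\mathbb C}\sim Q\times\mathbb C$; and $(Q*\dot R)\times\mathbb C\sim Q*(\dot R\times\check{\mathbb C})$.

The quotients below will have countable separative quotients, but they might have atoms. To be safe we first show that a Cohen real can be added for free: group points of similar weight into pairs; the generic real for the grouped ideal tells which pairs are touched, and the choice of a point within a touched pair is a Cohen choice.

**Proposition 3.** $M(\mathcal I)\sim M(\mathcal I)\times\mathbb C$ for every tall summable $\mathcal I$.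

**Proof.** **Step 1: pair the points of similar weight.** Let $L_i=\{n:2^{-i-1}<\mu(n)\le2^{-i}\}$ for $i\in\omega$; each $L_i$ is finite. Partition $\omega$ into blocks $b_k$ ($k\in\omega$) of size $1$ or $2$: in each $L_i$ pair up the points, leaving at most one unpaired; all other points are singletons. Let $W=\{k:|b_k|=2\}$. An unpaired point has $\mu=0$, or $\mu>1$ (finitely many points), or is the only unpaired point of some $L_i$. So the unpaired points have finite total mass, and $\bigcup_{k\in W}b_k\notin\mathcal I$.

Let $\mathcal J'=\{D\subseteq\omega:\bigcup_{k\in D}b_k\in\mathcal I\}$. This is an ideal, and $W\notin\mathcal J'$. For $A\subseteq\omega$ let $\hat A=\{k:b_k\cap A\neq\emptyset\}$. If $p\in b_k$, then $\mu(b_k)\le3\mu(p)$, since the other point, if any, has weight less than $2\mu(p)$. Hence $\mu\big(\bigcup_{k\in\hat A}b_k\big)\le3\mu(A)$, and $A\in\mathcal I$ implies $\hat A\in\mathcal J'$.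

**Step 2: a dense subset of $M(\mathcal I)$ whose side sets are unions of blocks.** Let $P=\{(a,D):a\in[\omega]^{<\omega},\ D\in\mathcal J',\ \hat a\subseteq D\}$, ordered by $(a',D')\le(a,D)$ iff $a\subseteq a'$, $D\subseteq D'$ and $\widehat{(a'\setminus a)}\cap D=\emptyset$. Since $\widehat{(a'\setminus a)}\cap D=\emptyset$ iff $a'\setminus a$ misses $\bigcup_{k\in D}b_k$, the map $(a,D)\mapsto(a,\bigcup_{k\in D}b_k)$ is an order embedding into $M(\mathcal I)$. Its image is dense: below $(a,A)$ use $D=\hat A\cup\hat a$. So $P\sim M(\mathcal I)$.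

**Step 3: project to the blocks.** Let $\pi(a,D)=(\hat a,D)\in M^\circ(\mathcal J')$. It is order preserving because $\hat{a'}\setminus\hat a\subseteq\widehat{(a'\setminus a)}$, and it maps the largest element $(\emptyset,\emptyset)$ to $(\emptyset,\emptyset)$. Suppose $(d,D')\le(\hat a,D)$ in $M^\circ(\mathcal J')$. Add to $a$ one point from each $b_k$, $k\in d\setminus\hat a$, to get $a'$ with $\hat{a'}=d\subseteq D'$. Then $\widehat{(a'\setminus a)}=d\setminus\hat a$ misses $D$, so $(a',D')\in P$, $(a',D')\le(a,D)$ and $\pi(a',D')=(d,D')$. So $\pi$ is a projection. Let $H$ be $M^\circ(\mathcal J')$-generic with real $y$, and let $R$ be the quotient of Fact 1.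

**Step 4: $R$ has countable separative quotient.** We show that the class of $(a,D)$ depends only on $a$. Let $(a,D),(a,D_1)\in R$ and let $(a',D')\in R$ be below $(a,D)$. The set $\widehat{(a'\setminus a)}$ is disjoint from $D\supseteq\hat a$, and it is contained in $\hat{a'}\subseteq y$. By (3.1), $y\cap D_1\subseteq\hat a$. So $\widehat{(a'\setminus a)}$ is disjoint from $D_1$. Moreover $\hat{a'}\subseteq y$ and $y\cap(D'\cup D_1)\subseteq\hat{a'}\cup\hat a=\hat{a'}$, so $(\hat{a'},D'\cup D_1)\in H$ by (3.1). Hence $(a',D'\cup D_1)\in R$, and it extends both $(a',D')$ and $(a,D_1)$. By symmetry $(a,D)$ and $(a,D_1)$ are identified.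

**Step 5: $R$ is atomless.** Let $(a,D)\in R$. For every $(d,D')\in M^\circ(\mathcal J')$ and $n\in\omega$ the set $W\setminus(D'\cup n)$ is nonempty, since $W\notin\mathcal J'$; and if $k$ belongs to it, then $(d\cup\{k\},D'\cup\{k\})\le(d,D')$. So by genericity $y\cap W$ is infinite, while $y\cap D\subseteq\hat a$ is finite. Pick $k\in(y\cap W)\setminus D$ and $(d,D')\in H$ below $(\hat a,D)$ with $k\in d$. As $k\notin D\supseteq\hat a$, in the construction of Step 3 we may use either point of $b_k$. We obtain $(a_1',D'),(a_2',D')\le(a,D)$, both projecting to $(d,D')$ and hence in $R$, such that $a_1'\cap b_k$ and $a_2'\cap b_k$ are different singletons. They are incompatible: if $(a'',D'')$ were a common extension, the point of $a_2'\cap b_k$ would lie in $a''\setminus a_1'$, so $k\in\widehat{(a''\setminus a_1')}$, although $k\in d\subseteq D'$.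

**Step 6: conclusion.** By Facts 1–3, $M(\mathcal I)\sim P\sim M^\circ(\mathcal J')*\dot R\sim M(\mathcal J')\times\mathbb C$. Hence
$$M(\mathcal I)\times\mathbb C\sim M(\mathcal J')\times\mathbb C\times\mathbb C\sim M(\mathcal J')\times\mathbb C\sim M(\mathcal I).\qquad\square$$

## 8. Absorbing $M(\mathcal J)$ into $M(\mathcal I)$, and the proof of Theorem B

Given the sets $E_w$, one projects a pair of finite sets $(a,u)$, one for each coordinate of the product, to the single set $a\cup\bigcup_{w\in u}E_w$. Property (a) makes the product conditions expressible with one side set from $\mathcal I$, property (b) makes those conditions dense, and what the projection forgets is only countable information.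

**Proposition 4.** If $\mathcal J\preccurlyeq\mathcal I$, then $M(\mathcal I)\times M(\mathcal J)\sim M(\mathcal I)$.

**Proof.** Let $(E_w)$ be a witness and $E_u=\bigcup_{w\in u}E_w$ for finite $u$.

**Step 1: a dense subset of the product with a single side set.** Let $P$ be the set of triples $(a,u,A)$ with $a,u$ finite, $A\in\mathcal I$ and $a\cup E_u\subseteq A$. Let $(a',u',A')\le(a,u,A)$ iff $a\subseteq a'$, $u\subseteq u'$, $A\subseteq A'$ and
$$\big((a'\setminus a)\cup E_{u'\setminus u}\big)\cap A=\emptyset .$$
By (a), $(a,u,A)\mapsto((a,A),(u,\beta(A)))$ maps $P$ into $M(\mathcal I)\times M(\mathcal J)$. It is an order embedding, because $(u'\setminus u)\cap\beta(A)=\emptyset$ iff $E_{u'\setminus u}\cap A=\emptyset$, and $A\subseteq A'$ implies $\beta(A)\subseteq\beta(A')$. Its image is dense: given $((a,A),(u,B))$, take $A_B\in\mathcal I$ from (b) with $B\subseteq\beta(A_B)$ and put $A'=A\cup A_B\cup a\cup E_u\in\mathcal I$. Then $(a,u,A')\in P$ and $B\subseteq\beta(A')$, so the image of $(a,u,A')$ is below the given condition. Hence $P\sim M(\mathcal I)\times M(\mathcal J)$.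

**Step 2: the projection to $M^\circ(\mathcal I)$.** Let $\pi(a,u,A)=(a\cup E_u,A)\in M^\circ(\mathcal I)$. It sends $(\emptyset,\emptyset,\emptyset)$ to $(\emptyset,\emptyset)$, and it is order preserving since
$$(a'\cup E_{u'})\setminus(a\cup E_u)\subseteq(a'\setminus a)\cup E_{u'\setminus u}.$$
Suppose $(d,D)\le(a\cup E_u,A)$ in $M^\circ(\mathcal I)$, and put $a'=a\cup(d\setminus(a\cup E_u))$. Then $a'\cup E_u=d\subseteq D$, so $(a',u,D)\in P$. The set $a'\setminus a=d\setminus(a\cup E_u)$ misses $A$, so $(a',u,D)\le(a,u,A)$. And $\pi(a',u,D)=(d,D)$. So $\pi$ is a projection. Let $H$ be generic with real $y$, and let $R$ be the quotient.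

**Step 3: $R$ has countable separative quotient.** We show that the class of $(a,u,A)$ depends only on $(a,u)$. Let $(a,u,A),(a,u,A_1)\in R$ and let $(a',u',A')\in R$ be below $(a,u,A)$. Put
$$d=a\cup E_u,\qquad d'=a'\cup E_{u'},\qquad c=(a'\setminus a)\cup E_{u'\setminus u}.$$
Then $c\cap A=\emptyset$ and $d\subseteq A$, so $c\cap d=\emptyset$. Also $c\subseteq d'\subseteq y$, and $y\cap A_1\subseteq d$ because $(d,A_1)\in H$. So $c\cap A_1\subseteq c\cap d=\emptyset$. Since $d'\subseteq y$ and $y\cap(A'\cup A_1)\subseteq d'\cup d=d'$, (3.1) gives $(d',A'\cup A_1)\in H$. Thus $(a',u',A'\cup A_1)\in R$, and it extends both $(a',u',A')$ and $(a,u,A_1)$. By symmetry the two conditions are identified.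

**Step 4: conclusion.** $R\times\mathbb C$ is atomless with countable separative quotient, so $R\times\mathbb C\sim\mathbb C$ by Fact 2. Using Proposition 3 at both ends,
$$M(\mathcal I)\times M(\mathcal J)\sim M(\mathcal I)\times M(\mathcal J)\times\mathbb C\sim P\times\mathbb C\sim M(\mathcal I)*(\dot R\times\check{\mathbb C})\sim M(\mathcal I)\times\mathbb C\sim M(\mathcal I).\qquad\square$$

**Proof of Theorem B.** (1) "⇒" is Proposition 4. For "⇐", suppose $M(\mathcal I)\times M(\mathcal J)\sim M(\mathcal I)$, that is, $M(\mathcal I\oplus\mathcal J)\sim M(\mathcal I)$. Proposition 1 gives $\mathcal I\oplus\mathcal J\preccurlyeq\mathcal I$. Keep only those $E_w$ for which $w$ is in the copy of $\mathcal J$. Property (a) restricts to this copy, and (b) holds because a set in $\mathcal J$, placed in its copy, is in $\mathcal I\oplus\mathcal J$. So $\mathcal J\preccurlyeq\mathcal I$.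

(2) "⇒" is Proposition 1. "⇐": Proposition 4, applied twice, gives $M(\mathcal I)\sim M(\mathcal I)\times M(\mathcal J)\sim M(\mathcal J)$. $\blacksquare$

By (1), $\preccurlyeq$ is transitive: if $\mathcal J_2\preccurlyeq\mathcal J_1\preccurlyeq\mathcal I$, then
$$M(\mathcal I)\times M(\mathcal J_2)\sim M(\mathcal I)\times M(\mathcal J_1)\times M(\mathcal J_2)\sim M(\mathcal I)\times M(\mathcal J_1)\sim M(\mathcal I).$$

## 9. Sparse levels: ideals $\mathcal I_S$ indexed by sets modulo finite

**Proof of Theorem C.** Fix $1\le k_0<k_1<\cdots$ with $k_i\ge2^{k_{i-1}+1}+i$ for $i\ge1$, and disjoint sets $\Lambda_i$ with $|\Lambda_i|=2^{k_i}$. Let $\mathcal I_S$ live on $\bigcup_{i\in S}\Lambda_i$, with weight $2^{-k_i}$ on each point of $\Lambda_i$. Each $\Lambda_i$, $i\in S$, has mass $1$, and the weights tend to $0$, so $\mathcal I_S$ is tall summable.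

**Step 1: if $S'\setminus S$ is finite, then $\mathcal I_{S'}\preccurlyeq\mathcal I_S$.** Put $E_w=\{w\}$ for $w\in\Lambda_i$, $i\in S\cap S'$, and let $E_w$ be a fixed singleton $\{p\}$ for the finitely many other $w$. For $A\in\mathcal I_S$ the set $\beta(A)$ is contained in the union of $A\cap\bigcup_{i\in S\cap S'}\Lambda_i$ and a finite set, which gives (a). For (b) take $A=\big(B\cap\bigcup_{i\in S\cap S'}\Lambda_i\big)\cup\{p\}$.

**Step 2: if $S'\setminus S$ is infinite, the sets $E_w$ must sit in much smaller levels.** Suppose $(E_w)$ witnesses $\mathcal I_{S'}\preccurlyeq\mathcal I_S$, and take $K,Y'$ from Proposition 2. Let $T$ be the set of $i\in S'\setminus S$ with $i\ge1$ and $2^{k_{i+1}-k_i}>K$. Since $k_{i+1}-k_i\to\infty$, $T$ is infinite. Let $i\in T$, $w\in Y'\cap\Lambda_i$ and $e\in E_w\cap\Lambda_j$. By Proposition 2, $2^{-k_i}\le K2^{-k_j}$, so $2^{k_j-k_i}\le K$, which rules out $j>i$. Also $j\neq i$, as $j\in S$ and $i\notin S$. Thus $E_w\subseteq\bigcup_{j<i}\Lambda_j$, a set of size $\sum_{j<i}2^{k_j}\le2^{k_{i-1}+1}$.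

**Step 3: pigeonhole.** So at most $2^{2^{k_{i-1}+1}}$ different sets $E_w$ occur for $w\in Y'\cap\Lambda_i$. Let $B_i\subseteq Y'\cap\Lambda_i$ contain one $w$ for each set that occurs. The mass of $B_i$ is at most $2^{2^{k_{i-1}+1}-k_i}\le2^{-i}$, so $B=\bigcup_{i\in T}B_i\in\mathcal I_{S'}$. By (b) let $A\in\mathcal I_S$ meet all $E_w$, $w\in B$. Then $A$ meets $E_w$ for *all* $w\in Y'\cap\bigcup_{i\in T}\Lambda_i$. By (a) this set is in $\mathcal I_{S'}$. As the complement of $Y'$ is also in $\mathcal I_{S'}$, we get $\bigcup_{i\in T}\Lambda_i\in\mathcal I_{S'}$. But this set has mass $|T|=\infty$, a contradiction.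

The last statement of Theorem C follows from Theorem B(2). $\blacksquare$

**Remark.** For $\mathcal I_S$ the function $G$ takes the value $|\{i\in S:2^{-k_i}\ge r\}|$ at $r$. If $S$ is the set of even numbers and $S'$ the set of odd numbers, the two functions differ by at most $1$. So the necessary condition of Theorem A holds in both directions with $K=1$, although the forcings are inequivalent: that condition is not sufficient in general.

## 10. Counting points level by level, and homogeneity

For singletons $E_w$ the relation $\preccurlyeq$ can be verified by counting. Let $N_k=|\{n:2^{-k-1}<\mu(n)\le2^{-k}\}|$, let $M_k$ be the same number for $\nu$, and write $t^+=\max(t,0)$. Sums over $j$ range over $j\in\omega$.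

**Proposition 5.** If for some $C\in\omega$
$$\sum_k2^{-k}\Big(M_k-C\sum_{|j-k|\le C}N_j\Big)^+<\infty,$$
then $\mathcal J\preccurlyeq\mathcal I$.

**Proof.** From level $k$ of $\nu$ discard just enough points that at most $C\sum_{|j-k|\le C}N_j$ remain. By hypothesis the discarded points have finite total mass. Discard also the points with $\nu=0$ and the finitely many with $\nu>1$. This leaves $Y\in\mathcal J^*$. Map level $k$ of $Y$ at most $C$-to-one into the union of the $\mu$-levels $j$ with $|j-k|\le C$. The resulting $h\colon Y\to\omega$ is at most $C(2C+1)$-to-one, since a $\mu$-level receives points from at most $2C+1$ levels. Moreover $2^{-C-1}\le\mu(h(w))/\nu(w)\le2^{C+1}$. So $E_w=\{h(w)\}$ satisfies (a) and (b) on $Y$: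
$$\nu(h^{-1}[A])\le C(2C+1)2^{C+1}\mu(A),\qquad \mu(h[B])\le2^{C+1}\nu(B).$$
Apply the Remark in Section 1. $\square$

**Corollary 6.** If there is $C$ with $G_\mu(2^{-k-1})\le C2^{-k}\sum_{|j-k|\le C}N_j$ for all $k\ge C$, then the numerical criterion is exact: $\mathcal J\preccurlyeq\mathcal I$ iff $\exists K\,\forall r>0\ \ G_\nu(r)\le K(1+G_\mu(r/K))$.

**Proof.** "⇒" is Proposition 2. For "⇐", let $c\in\omega$ with $2^c\ge K$. Each point of level $k$ of $\nu$ has weight more than $2^{-k-1}$, and $G_\mu(r)\to\infty$ as $r\to0$. So for large $k$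
$$M_k2^{-k-1}\le G_\nu(2^{-k-1})\le K\big(1+G_\mu(2^{-k-1-c})\big)\le2K\,G_\mu(2^{-k-1-c})\le2KC2^{-k-c}\sum_{|j-k-c|\le C}N_j .$$
Hence $M_k\le4KC\sum_{|j-k|\le C+c}N_j$ for large $k$. Proposition 5 applies with any integer at least $\max(4KC,C+c)$ in place of $C$; the finitely many remaining levels contribute a finite amount to the sum. $\square$

**Example 6.** For $0<a<b\le1$ we have $\mathcal I_b\preccurlyeq\mathcal I_a$. Take $\nu=\mu_b$ and $\mu=\mu_a$. Level $k$ of $\mu_b$ corresponds to the integers $j=n+1$ with $2^{k/b}\le j<2^{(k+1)/b}$, so $M_k\le2^{1/b}2^{k/b}$. Similarly $N_k\ge2^{k/a}(2^{1/a}-1)-1\ge2^{k/a}-1\ge\frac12 2^{k/a}$ for $k\ge1$, and $N_0\ge1$ because of $j=1$. So $M_k\le2^{1+1/b}N_k$ for all $k$, and Proposition 5 applies with any integer $C\ge2^{1+1/b}$. Together with Theorems A and B this gives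
$$\mathbb M(\mathcal I_a^*)\times\mathbb M(\mathcal I_b^*)\sim\mathbb M(\mathcal I_a^*)\not\sim\mathbb M(\mathcal I_b^*)\qquad(0<a<b\le1).$$
Since $\mathcal I_a\not\preccurlyeq\mathcal I_b$ for $a<b$ by the proof of Theorem A, the ideals $\mathcal I_a$, $0<a\le1$, form a strictly ordered chain for $\preccurlyeq$, indexed by the reals in $(0,1]$.

Finally, inequivalence cannot be undone by passing to smaller conditions.

**Proposition 7.** For tall summable $\mathcal I$, all cones $\mathrm{RO}(M(\mathcal I))\restriction p$, $p\neq0$, are isomorphic to $\mathrm{RO}(M(\mathcal I))$. Hence inequivalent $\mathbb M(\mathcal I^*),\mathbb M(\mathcal J^*)$ have no isomorphic nonzero cones.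

**Proof.** Let $\mathbb B=\mathrm{RO}(M(\mathcal I))$.

**Step 1: cones below conditions.** Fix $(a,A)$ and let $F=\omega\setminus(A\cup a)\in\mathcal I^*$. The conditions $(a',A')\le(a,A)$ with $A'\supseteq A\cup a$ are dense below $(a,A)$. For them $a'\setminus a\subseteq F$, and $(a',A')\mapsto(a'\setminus a,\ A'\cap F)$ is an order isomorphism onto $M(\mathcal I\restriction F)$, where $\mathcal I\restriction F=\mathcal I\cap\mathcal P(F)$ is tall summable on $F$. The ideals $\mathcal I\restriction F$ and $\mathcal I$ are mutually $\preccurlyeq$. For $\mathcal I\restriction F\preccurlyeq\mathcal I$ use $E_w=\{w\}$, $w\in F$. For $\mathcal I\preccurlyeq\mathcal I\restriction F$ use $E_w=\{w\}$ for $w\in F$ and a fixed singleton in $F$ otherwise; the extra indices form a set in $\mathcal I$, as in the Remark of Section 1. By Theorem B(2), $\mathbb B\restriction[a|A]\cong\mathbb B$.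

**Step 2: arbitrary cones.** Conditions with the same first coordinate are compatible, so $M(\mathcal I)$ is ccc. It is atomless: for $n\notin A\cup a$ the conditions $(a\cup\{n\},A\cup\{n\})$ and $(a,A\cup\{n\})$ are incompatible extensions of $(a,A)$. Let $p\neq0$. By atomlessness there is an infinite antichain below $p$, and by density we may take it to consist of elements $[a|A]$. Extend it to a maximal antichain below $p$ of such elements; it is countable by ccc. Hence, by Step 1, $\mathbb B\restriction p\cong\mathbb B^\omega$. This holds for $p=1$ too, so $\mathbb B\cong\mathbb B^\omega\cong\mathbb B\restriction p$.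

If a nonzero cone of $\mathrm{RO}(M(\mathcal I))$ is isomorphic to a nonzero cone of $\mathrm{RO}(M(\mathcal J))$, then the whole algebras are isomorphic, so $\mathbb M(\mathcal I^*)\sim\mathbb M(\mathcal J^*)$. $\square$
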